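
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Volume comparison for $Q$-curvature on closed hyperbolic manifolds\\ holds only in dimension four}


\begin{abstract}
Let $(M^n,\bar g)$ be a closed hyperbolic manifold, $n\ge 3$. It was conjectured that every metric $g$ on $M$ with $Q_g\ge Q_{\bar g}$ has volume at most that of $\bar g$. For $n=4$ this is true. We show that, as a statement about all closed hyperbolic $n$-manifolds, it is false in every other dimension. For $n\ge5$ it fails for every closed hyperbolic manifold: already in the conformal class of $\bar g$, metrics with $Q_g\ge Q_{\bar g}$ have unbounded volume. More generally, for $n\ge5$ and every $q>0$, the metrics with $Q_g\ge q$ have unbounded volume in every conformal class that contains a metric of positive $Q$-curvature. For $n=3$ the volume is unbounded in the conformal class of $\bar g$, under the condition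 $Q_g\ge Q_{\bar g}$, whenever some closed geodesic has an embedded tube of radius at least a universal constant; every closed hyperbolic $3$-manifold has a finite cover with this property. Individual $3$-manifolds without such a tube are not decided.
\end{abstract}

\section{The question and the results}

All manifolds are connected, all metrics are smooth, and $\Delta_g$ is the nonpositive Laplacian (the trace of the Hessian). For a closed Riemannian manifold $(M^n,g)$ with $n\ge3$, let $R_g$ be the scalar curvature and $Ric_g$ the Ricci tensor. Branson's $Q$-curvature is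
\begin{equation}\label{eq:Q}
Q_g=-\frac{1}{2(n-1)}\Delta_g R_g-\frac{2}{(n-2)^2}|Ric_g|_g^2+\frac{n^3-4n^2+16n-16}{8(n-1)^2(n-2)^2}R_g^2 .
\end{equation}
We write $V_M(g)$ for the volume of $(M,g)$. A closed hyperbolic manifold is a closed Riemannian manifold of constant sectional curvature $-1$; its $Q$-curvature is a positive constant, computed in \eqref{eq:Qconst}. The following conjecture is posed in \cite{LY}.

\medskip
\noindent\textbf{Conjecture.} \emph{For any $n\ge3$, let $(M^n,\bar g)$ be a closed hyperbolic manifold. If $g$ is a metric on $M$ with $Q_g\ge Q_{\bar g}$ pointwise, then $V_M(g)\le V_M(\bar g)$.}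
\medskip

The direction of the inequality is the natural one. The definition \eqref{eq:Q} gives $Q_{cg}=c^{-2}Q_g$ for constants $c>0$, so $c\bar g$ satisfies the hypothesis exactly when $c\le 1$. In dimension four the assertion is known. It follows from the Gauss--Bonnet--Chern formula
\[
8\pi^2\chi(M)=\int_M\Big(Q_g+\tfrac14|W_g|_g^2\Big)\,dV_g ,
\]
where $W_g$ is the Weyl tensor. Indeed $W_{\bar g}=0$, so $Q_g\ge Q_{\bar g}$ gives
\[
Q_{\bar g}V_M(g)\le\int_M Q_g\,dV_g\le 8\pi^2\chi(M)=\int_MQ_{\bar g}\,dV_{\bar g}=Q_{\bar g}V_M(\bar g).
\]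

There is also a reason for doubt. Apart from the divergence term, $Q$ is quadratic in the curvature, so it does not change with the sign of the curvature: the unit sphere $S^n$ and hyperbolic $n$-space have the \emph{same} $Q$-curvature. Suppose that by a conformal change one could attach almost round unit spheres to $M$ through small necks without lowering $Q$ below $Q_{\bar g}$. Then each sphere would add a definite amount of volume. In dimension four this is impossible, because a conformal change does not alter $\int Q$. In the other dimensions this obstruction is absent.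

\begin{theorem}\label{thm:high}
Let $n\ge5$ and let $(M^n,g_0)$ be a closed Riemannian manifold with $Q_{g_0}>0$. For all $q,\Lambda>0$ there is a metric $g$ conformal to $g_0$ with $Q_g\ge q$ on $M$ and $V_M(g)>\Lambda$.

In particular, if $(M^n,\bar g)$ is any closed hyperbolic manifold, then for every $\Lambda$ there is $g$ conformal to $\bar g$ with $Q_g\ge Q_{\bar g}$ and $V_M(g)>\Lambda$.
\end{theorem}

The second statement is the first one with $g_0=\bar g$ and $q=Q_{\bar g}>0$. The hypothesis $Q_{g_0}>0$ cannot simply be dropped; see Remark \ref{rem:torus}.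

For the three-dimensional statement, consider a closed geodesic of a hyperbolic $3$-manifold $M$, let $\gamma$ be a corresponding deck transformation of the universal cover $\mathbb H^3\to M$, with axis $A$, and let $r$ be the distance to $A$. We say that the geodesic has an \emph{embedded tube of radius $\rho$} if the map $\{r<\rho\}/\langle\gamma\rangle\to M$ induced by the covering is injective. We then identify $\{r<\rho\}/\langle\gamma\rangle$ with its image, the open $\rho$-neighborhood of the geodesic.

\begin{theorem}\label{thm:three}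
There is a universal constant $\rho_0$ with the following property. If a closed hyperbolic $3$-manifold $(M^3,\bar g)$ contains a closed geodesic with an embedded tube of radius $\rho\ge\rho_0$, then for every $\Lambda$ there is a metric $g$ conformal to $\bar g$ with $Q_g\ge Q_{\bar g}$ and $V_M(g)>\Lambda$.

The hypothesis holds if the shortest closed geodesic of $M$ has length at least $4\rho_0$. Every closed hyperbolic $3$-manifold has a finite cover for which this is the case.
\end{theorem}

Theorem \ref{thm:three} does not decide what happens on an individual closed hyperbolic $3$-manifold without a tube of radius $\rho_0$. Since closed hyperbolic manifolds exist in every dimension, the theorems and the four-dimensional argument above give the following.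

\begin{corollary}
For a given $n\ge3$, the assertion of the Conjecture holds for all closed hyperbolic $n$-manifolds if and only if $n=4$.
\end{corollary}

Both proofs write $g$ as a power of a function $u$ times the given metric, and turn the condition on $Q_g$ into a differential inequality for $u$. For $n\ge5$ the metric keeps its shape away from a few points, and concentrated bumps are added at these points (Section \ref{sec:high}). For $n=3$ the exponent is negative, so volume concentrates where $u$ is \emph{small}. The problem becomes one of finding a function with many conical zeros and the right sign of $Pu$, where $P$ is the Paneitz operator (Section \ref{sec:cone}). We build it from a row of equally spaced points on a closed geodesic (Section \ref{sec:row}). Section \ref{sec:tubes} produces the tubes.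

\section{The Paneitz operator and a computation on Euclidean space}\label{sec:prelim}

\paragraph{Constant curvature.} For constant sectional curvature $\kappa$ we have $Ric=(n-1)\kappa g$ and $R=n(n-1)\kappa$, and \eqref{eq:Q} gives
\[
Q=\frac{n\kappa^2}{8(n-2)^2}\Big[-16(n-1)^2+n(n^3-4n^2+16n-16)\Big]=\frac{n\kappa^2}{8(n-2)^2}\big[n^4-4n^3+16n-16\big].
\]
The last bracket equals $(n-2)^3(n+2)$. Hence for $\kappa=\pm1$
\begin{equation}\label{eq:Qconst}
Q=q_n:=\frac{n(n^2-4)}8>0 .
\end{equation}

\paragraph{Conformal covariance.} Let $n\ge3$, $n\ne4$. The Paneitz operator (see \cite{Paneitz,Branson,DHL}) is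
\begin{equation}\label{eq:P}
P_g=\Delta_g^2-\operatorname{div}_g\Big(\big(\tfrac{(n-2)^2+4}{2(n-1)(n-2)}R_g\,g-\tfrac4{n-2}Ric_g\big)d\,\cdot\,\Big)+\tfrac{n-4}2Q_g .
\end{equation}
If $u>0$ is smooth and $\hat g=u^{4/(n-4)}g$, then $P_{\hat g}\psi=u^{-\frac{n+4}{n-4}}P_g(u\psi)$ for all smooth $\psi$. Taking $\psi=1$ and using $P_{\hat g}1=\frac{n-4}2Q_{\hat g}$ we get
\begin{equation}\label{eq:Qhat}
Q_{\hat g}=\tfrac2{n-4}\,u^{-\frac{n+4}{n-4}}P_gu,\qquad dV_{\hat g}=u^{\frac{2n}{n-4}}\,dV_g .
\end{equation}
For the flat metric, $P=\Delta^2$.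

\paragraph{Powers of $1+|x|^2$.} Let $f_\beta(x)=(1+|x|^2)^{-\beta}$ on $\mathbb R^n$. With $t=|x|^2$ the Laplacian of a radial function is $4t\,\partial_t^2+2n\,\partial_t$. Writing $4t=4(1+t)-4$ we obtain
\begin{equation}\label{eq:lap}
-\Delta f_\beta=2\beta(n-2-2\beta)f_{\beta+1}+4\beta(\beta+1)f_{\beta+2}.
\end{equation}

\begin{lemma}\label{lem:bilap}
For all real $b$,
\begin{align*}
\Delta^2f_b={}&4b(b+1)(n-2-2b)(n-4-2b)f_{b+2}+16b(b+1)(b+2)(n-4-2b)f_{b+3}\\
&+16b(b+1)(b+2)(b+3)f_{b+4}.
\end{align*}
\end{lemma}

\begin{proof}
Apply $-\Delta$ to \eqref{eq:lap} with $\beta=b$, and use \eqref{eq:lap} again with $\beta=b+1$ and $\beta=b+2$. The terms with $f_{b+2}$ and $f_{b+4}$ appear as stated. The coefficient of $f_{b+3}$ is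
\[
8b(b+1)(b+2)\big[(n-2-2b)+(n-6-2b)\big]=16b(b+1)(b+2)(n-4-2b).\qedhere
\]
\end{proof}

The exponent $b=\frac{n-4}2$ is special: only the last term survives, and $f_b^{4/(n-4)}|dx|^2=(1+|x|^2)^{-2}|dx|^2$ is a constant multiple of the round metric. For $n\ge5$ we shall take $b$ strictly \emph{below} this value. For $n=3$ we shall use exactly this value, $b=-\frac12$.

\section{Dimension at least five}\label{sec:high}

Let $n\ge5$ and $p=\frac{n+4}{n-4}$, so that $p-1=\frac8{n-4}$. Suppose $Q_{g_0}\ge q$ and $g=u^{4/(n-4)}g_0$ with $u=1+\varphi$, $\varphi\ge0$. Since $P_{g_0}1=\frac{n-4}2Q_{g_0}\ge\frac{n-4}2q$, formula \eqref{eq:Qhat} shows that, at each point,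
\begin{equation}\label{eq:need}
P_{g_0}\varphi\ge\tfrac{n-4}2\,q\,\big((1+\varphi)^p-1\big)\quad\Longrightarrow\quad Q_g\ge q .
\end{equation}
The right-hand side of the first inequality behaves like a multiple of $\varphi$ where $\varphi$ is small and like a multiple of $\varphi^p$ where $\varphi$ is large. We need a bump $\varphi$ whose bilaplacian controls both, which is negligible away from a point, and which carries a fixed amount of volume however concentrated it is.

\subsection{The idea in dimension eight}

Let $n=8$, so $p=3$ and $\frac{n-4}2=2$. Pretend that near the point the metric is flat, but that $P_{g_0}1=2q$ and $P_{g_0}\varphi=\Delta^2\varphi$. Put $\sigma=\lambda^2+|x|^2$ and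
\[
F=\tau\lambda\,\sigma^{-3/2},
\]
which is the choice $b=\frac32$. By Lemma \ref{lem:bilap} and scaling,
\[
\Delta^2F\ge 4\cdot\tfrac32\cdot\tfrac52\cdot3\cdot1\;\sigma^{-2}F=45\,\sigma^{-2}F,
\qquad\text{while}\qquad F^2=\tau^2\lambda^2\sigma^{-3}\le\tau^2\sigma^{-2}.
\]
Now $(1+F)^3-1=F(3+3F+F^2)\le5F(1+F^2)$, so the first inequality in \eqref{eq:need} follows from $45\sigma^{-2}\ge10q(1+F^2)$. This holds if $\tau$ is small, namely $10q\tau^2\le\frac{45}2$, and if we stay where $10q\sigma^2\le\frac{45}2$; for small $\lambda$ the latter set contains a ball whose radius does not depend on $\lambda$. At a fixed distance from the point, $F=O(\lambda)$. On $|x|\le\lambda$ we have $F\ge2^{-3/2}\tau\lambda^{-2}$, so the volume density $u^4\ge F^4$ integrates over this ball to at least a constant depending only on $\tau$.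

Why not use the spherical profile $b=2$? Its bilaplacian has no term $\sigma^{-2}F$; only a multiple of $\lambda^4\sigma^{-4}F$ remains. At fixed $x\neq0$ its ratio to $F$ tends to $0$, so it cannot absorb the linear term $3F$. At the other end, $b=1$ gives $F=\tau\sigma^{-1}$, which does not become small away from the point. The window is $1<b<2$. In general it is
\begin{equation}\label{eq:window}
\tfrac{n-4}4<b<\tfrac{n-4}2 ,
\end{equation}
which is nonempty, and consists of positive numbers, exactly when $n\ge5$.

\subsection{The profile}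

Fix $b$ as in \eqref{eq:window}. All coefficients in Lemma \ref{lem:bilap} are then positive. Set $c_b=4b(b+1)(n-2-2b)(n-4-2b)>0$, and for $\lambda,\tau>0$
\[
\sigma=\lambda^2+|x|^2,\qquad F_\lambda=\tau\,\lambda^{2b-\frac{n-4}2}\,\sigma^{-b}.
\]

\begin{lemma}\label{lem:profile}
On $\mathbb R^n$ the following hold.
\begin{enumerate}
\item[(a)] $\Delta^2F_\lambda\ge c_b\,\sigma^{-2}F_\lambda$.
\item[(b)] $F_\lambda^{\,p-1}\le\tau^{p-1}\sigma^{-2}$.
\item[(c)] $|\partial^\alpha F_\lambda|\le C\sigma^{-|\alpha|/2}F_\lambda$ for $|\alpha|\le4$, with $C$ depending only on $n,b$.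
\item[(d)] $\int_{|x|\le\lambda}F_\lambda^{2n/(n-4)}\,dx\ge v$, where $v=(\tau2^{-b})^{2n/(n-4)}\,|B_1|>0$ and $|B_1|$ is the volume of the unit ball.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $F_\lambda$ is a positive constant times $f_b(x/\lambda)$, this is the inequality $\Delta^2f_b\ge c_bf_{b+2}$ of Lemma \ref{lem:bilap}, rescaled.

(b) Let $\nu=\frac{8b}{n-4}-2$, which is positive by \eqref{eq:window}. Then $F_\lambda^{p-1}=\tau^{p-1}\lambda^{2\nu}\sigma^{-\nu-2}$, and $\lambda^2\le\sigma$.

(c) By scaling take $\lambda=1$. Each first-order derivative of a term $x^\mu(1+|x|^2)^{-b-k}$ is a combination of terms of the same form with $2k-|\mu|$ increased by one. So $\partial^\alpha f_b$ is a combination of such terms with $2k-|\mu|=|\alpha|$, each bounded by $(1+|x|^2)^{-|\alpha|/2}f_b$.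

(d) On $|x|\le\lambda$ we have $\sigma\le2\lambda^2$, hence $F_\lambda\ge\tau2^{-b}\lambda^{-(n-4)/2}$.
\end{proof}

\subsection{Proof of Theorem \ref{thm:high}}

Scaling $g_0$ by a constant we may assume $\min_MQ_{g_0}=q$. For $y\ge0$ the mean value theorem and $1+y\le2\max\{1,y\}$ give
\begin{equation}\label{eq:elem}
(1+y)^p-1\le p\,y(1+y)^{p-1}\le p\,2^{p-1}\,y\,(1+y^{p-1}).
\end{equation}
Put $C_2=\frac{n-4}2\,q\,p\,2^{p-1}$ and fix $\tau>0$ with $C_2\tau^{p-1}\le\frac{c_b}4$. Thus $\tau$, and with it $v$ in Lemma \ref{lem:profile}(d), is chosen before the points are.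

Now let $N\in\mathbb N$, let $x_1,\dots,x_N\in M$ be distinct, and use geodesic normal coordinates at each $x_i$. Choose $r_0>0$, with $2r_0$ less than the injectivity radius, so small that the coordinate balls $\{|x|<2r_0\}$ are disjoint and $dV_{g_0}\ge\frac12dx$ on them; further conditions on $r_0$ follow. Let $\chi$ be a smooth cutoff function with values in $[0,1]$, $\chi=1$ for $|x|\le r_0$ and $\chi=0$ for $|x|\ge\frac32r_0$. For $0<\lambda\le r_0$ put $\varphi=\chi F_\lambda$ near each $x_i$ and $\varphi=0$ elsewhere, and
\[
u=1+\varphi,\qquad g=u^{4/(n-4)}g_0 .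
\]

\emph{The region $|x|\le r_0$.} Here we compare $P_{g_0}$ with the flat bilaplacian. In normal coordinates $\Delta_{g_0}=g^{ij}\partial_{ij}+h^k\partial_k$ with $g^{ij}-\delta^{ij}=O(|x|^2)$, $\partial g^{ij}=O(|x|)$ and $h^k=-g^{ij}\Gamma_{ij}^k=O(|x|)$. Squaring this operator, and noting that the other terms of \eqref{eq:P} have order at most two, we get
\[
P_{g_0}-\Delta^2_{\mathbb R^n}=\sum_{|\alpha|\le4}a_\alpha\partial^\alpha,\qquad
a_\alpha=\begin{cases}O(|x|^2),&|\alpha|=4,\\ O(|x|),&|\alpha|=3,\\ O(1),&|\alpha|\le2.\end{cases}
\]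
The third-order coefficients come from $2g^{ij}(\partial_ig^{kl})\partial_{jkl}$ and $2g^{ij}h^k\partial_{ijk}$, which explains their size. These bounds hold on balls of a fixed radius about the $x_i$, with constants that do not depend on $r_0$ or $\lambda$. With Lemma \ref{lem:profile}(c), $|x|\le\sigma^{1/2}$ and $\sigma\le1$, each term applied to $F_\lambda$ is bounded by a constant times $\sigma^{-1}F_\lambda$. So for some $C$ independent of $r_0$ and $\lambda$,
\[
P_{g_0}F_\lambda\ge\big(c_b\sigma^{-2}-C\sigma^{-1}\big)F_\lambda\ge\tfrac{c_b}2\,\sigma^{-2}F_\lambda ,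
\]
provided $2r_0^2\le1$ and $2r_0^2\le c_b/(2C)$, since $\sigma\le2r_0^2$. By \eqref{eq:need} and \eqref{eq:elem}, $Q_g\ge q$ follows from
\[
\tfrac{c_b}2\,\sigma^{-2}\ge C_2\big(1+F_\lambda^{\,p-1}\big).
\]
By Lemma \ref{lem:profile}(b) and the choice of $\tau$ we have $C_2F_\lambda^{p-1}\le\frac{c_b}4\sigma^{-2}$. We also have $C_2\le\frac{c_b}4\sigma^{-2}$ if $4r_0^4\le c_b/(4C_2)$. With such an $r_0$ fixed, $Q_g\ge q$ holds on $|x|\le r_0$ for all $\lambda\le r_0$.

\emph{The region $r_0\le|x|\le\frac32r_0$.} Here $\varphi=O(\lambda^{2b-(n-4)/2})$ in $C^4$ and the exponent is positive. So $u\to1$ in $C^4$ as $\lambda\to0$, and $Q_g\to Q_{g_0}\ge q$ uniformly by \eqref{eq:Qhat}.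

\emph{Elsewhere} $u=1$ and $Q_g=Q_{g_0}\ge q$.

Altogether, $\eta_\lambda:=\max\{0,\,q-\min_MQ_g\}$ tends to $0$ as $\lambda\to0$, and $Q_g\ge q-\eta_\lambda$ on $M$.

\emph{Volume.} Since $(1+y)^{2n/(n-4)}\ge1+y^{2n/(n-4)}$ for $y\ge0$, Lemma \ref{lem:profile}(d) gives
\[
V_M(g)\ge V_M(g_0)+\tfrac12Nv .
\]

\emph{Restoring the bound.} For $\lambda$ so small that $\eta_\lambda<q$ let $g'=(1-\eta_\lambda/q)^{1/2}g$. Then $Q_{g'}=(1-\eta_\lambda/q)^{-1}Q_g\ge q$ and
\[
V_M(g')\ge(1-\eta_\lambda/q)^{n/4}\big(V_M(g_0)+\tfrac12Nv\big).
\]
Choosing first $N$ large and then $\lambda$ small makes this larger than $\Lambda$. \qed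

\begin{remark}\label{rem:torus}
If $g_0$ is a flat metric on the torus $T^n$, $n\ge5$, then no metric $g=u^{4/(n-4)}g_0$ has $Q_g>0$: by \eqref{eq:Qhat} we would have $\Delta^2u=\frac{n-4}2Q_gu^p>0$, but $\int\Delta^2u=0$. For hyperbolic $g_0=\bar g$ and $q=Q_{\bar g}$ no initial scaling is needed, and one point ($N=1$) already contradicts the Conjecture, since then $V_M(g')>V_M(\bar g)$ for small $\lambda$.
\end{remark}

\section{Dimension three: conical zeros produce volume}\label{sec:cone}

From now on $n=3$, $(M^3,\bar g)$ is a closed hyperbolic manifold and $P=P_{\bar g}$; the same letter denotes the operator on $\mathbb H^3$. Then $q_3=\frac{15}8$, and \eqref{eq:P} becomes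
\begin{equation}\label{eq:P3}
P=\Delta^2-\tfrac12\Delta-\tfrac{15}{16},\qquad P1=-\tfrac{15}{16}.
\end{equation}
For $g=u^{-4}\bar g$ formula \eqref{eq:Qhat} reads $Q_g=-2u^7Pu$ and $dV_g=u^{-6}dV_{\bar g}$, so
\begin{equation}\label{eq:need3}
Q_{g}\ge q_3\iff-u^7Pu\ge\tfrac{15}{16}.
\end{equation}
In the ball model centered at a point, the hyperbolic metric is $w^{-4}|dx|^2$ with
\[
w=\Big(\frac{1-|x|^2}2\Big)^{1/2}=\frac1{\sqrt2\,\cosh(d/2)},\qquad|x|=\tanh(d/2),
\]
where $d$ is the distance to the center, and covariance gives
\begin{equation}\label{eq:cov3}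
P\psi=w^7\Delta^2(w\psi),\qquad dV_{\bar g}=w^{-6}dx ,
\end{equation}
where $\Delta$ on the right is the flat Laplacian. Near each point of $M$ there are such \emph{ball coordinates}, since $M$ is locally isometric to $\mathbb H^3$.

Large volume now requires $u$ to be \emph{small} somewhere. The standard bubble is $\sqrt{\varepsilon^2+|x|^2}$: Lemma \ref{lem:bilap} with $n=3$, $b=-\frac12$ has only its last term, with coefficient $16\cdot(-\frac12)\cdot\frac12\cdot\frac32\cdot\frac52=-15$, and scaling gives
\begin{equation}\label{eq:bubble}
-\Delta^2\sqrt{\varepsilon^2+|x|^2}=15\,\varepsilon^4(\varepsilon^2+|x|^2)^{-7/2}.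
\end{equation}
As $\varepsilon\to0$ this bubble becomes the cone $|x|$, which is biharmonic off $0$.

The quantity $-u^7Pu$ is homogeneous of degree eight in $u$. So if $u>0$ and $Pu<0$ on a compact set, then \eqref{eq:need3} holds there after multiplying $u$ by a large constant. This constant destroys the volume of the compact set, which does not matter if each of many deep minima of $u$ still carries a fixed amount of volume. The next lemma shows that it suffices to find a function $\hat u\ge0$ with $P\hat u<0$ and many conical zeros: one rounds off the cones and then multiplies by a constant. This replaces the nonlinear inequality by a linear one.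

\begin{lemma}\label{lem:cone}
Let $S\subset M$ be a set of $N\ge1$ points and $\hat u\colon M\to[0,\infty)$ a continuous function, smooth on $M\setminus S$ and vanishing exactly on $S$, with $P\hat u\le-\delta$ on $M\setminus S$ for some $\delta>0$. Suppose there is $\alpha>0$, the same for all points of $S$, such that in ball coordinates centered at each point of $S$, for $|x|$ small,
\[
w\hat u=\alpha|x|+k(x),\qquad k\text{ smooth},\quad k(0)=0,\quad dk(0)=0 .
\]
Then there is a metric $g$ conformal to $\bar g$ with $Q_g\ge Q_{\bar g}$ and $V_M(g)\ge Nv_1$, where $v_1=\frac{4\pi}3\,2^{-9/4}\,2^{-6}$.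
\end{lemma}

\begin{proof}
Choose $r_0>0$ so small that the coordinate balls $\{|x|<2r_0\}$ at the points of $S$ are embedded and disjoint, the expansion holds on their closures, and $|k|\le\frac\alpha2|x|$ there. The last condition is possible because $k(0)=0$ and $dk(0)=0$. Let $\chi$ be a smooth cutoff function with values in $[0,1]$, $\chi=1$ for $|x|\le r_0$ and $\chi=0$ for $|x|\ge\frac32r_0$. For $\varepsilon>0$ let
\[
\hat u_\varepsilon=\hat u+w^{-1}\alpha\chi\big(\sqrt{\varepsilon^2+|x|^2}-|x|\big)\ \text{ in these balls},\qquad\hat u_\varepsilon=\hat u\ \text{ elsewhere},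
\]
and
\[
u=m\,\hat u_\varepsilon,\qquad m=8^{1/8}\alpha^{-1}\varepsilon^{-1/2},\qquad g=u^{-4}\bar g .
\]

\emph{On $|x|\le r_0$.} The function $h:=w\hat u_\varepsilon=\alpha\sqrt{\varepsilon^2+|x|^2}+k$ is smooth and satisfies $h\ge\frac\alpha2\sqrt{\varepsilon^2+|x|^2}>0$. Off the center $\Delta^2|x|=0$, so by \eqref{eq:cov3} $\Delta^2k=\Delta^2(w\hat u)=w^{-7}P\hat u<0$; by continuity $\Delta^2k\le0$ on the whole ball. With \eqref{eq:bubble},
\begin{align*}
-u^7Pu&=m^8\,\hat u_\varepsilon^7\,w^7(-\Delta^2h)=m^8h^7(-\Delta^2h)\\
&\ge m^8\Big(\frac\alpha2\Big)^7(\varepsilon^2+|x|^2)^{7/2}\cdot15\,\alpha\,\varepsilon^4(\varepsilon^2+|x|^2)^{-7/2}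
=\frac{15}{128}\,m^8\alpha^8\varepsilon^4=\frac{15}{16}.
\end{align*}

\emph{On the complement $K$ of the balls $\{|x|<r_0\}$.} The set $K$ is compact and $\hat u_\varepsilon\ge\hat u\ge c>0$ on it. Moreover $\hat u_\varepsilon-\hat u=O(\varepsilon^2)$ in $C^4(K)$, so $P\hat u_\varepsilon\le-\frac\delta2$ for small $\varepsilon$. Hence $-u^7Pu=m^8\hat u_\varepsilon^7(-P\hat u_\varepsilon)\ge\frac\delta2\,c^7m^8$, which tends to infinity as $\varepsilon\to0$.

So $u$ is smooth and positive, and $Q_g\ge q_3$ on $M$ for small $\varepsilon$ by \eqref{eq:need3}.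

\emph{Volume.} Near each point of $S$ we have $dV_g=u^{-6}w^{-6}dx=(mh)^{-6}dx$. If $\varepsilon\le r_0$, then on $|x|\le\varepsilon$ we have $h\le(\sqrt2+\frac12)\alpha\varepsilon\le2\alpha\varepsilon$, so $(mh)^{-6}\ge8^{-3/4}\,2^{-6}\,\varepsilon^{-3}$. Integration over $|x|\le\varepsilon$ gives at least $v_1$ for each of the $N$ points.
\end{proof}

\section{A row of points on a closed geodesic}\label{sec:row}

\subsection{One point in hyperbolic space}

Let
\[
G(t)=\frac{e^{-t}}{\cosh(t/2)},\qquad t\ge0,\qquad G(0)=1 .
\]

\begin{lemma}\label{lem:G}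
\begin{enumerate}
\item[(a)] In ball coordinates centered at $p\in\mathbb H^3$, with $d=d(\cdot,p)$,
\[
w\,G(d)=\frac{(1-|x|)^2}{\sqrt2}=\frac{1+|x|^2}{\sqrt2}-\sqrt2\,|x| .
\]
In particular $P\,G(d(\cdot,p))=0$ off $p$.
\item[(b)] $G$ is positive, strictly decreasing and strictly convex on $[0,\infty)$, and $G(t)\le2e^{-3t/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $T=|x|=\tanh(d/2)$ we have $e^{-d}=\frac{1-T}{1+T}$ and $\cosh^{-2}(d/2)=1-T^2$, so
\[
wG=\frac{e^{-d}}{\sqrt2\cosh^2(d/2)}=\frac{(1-T)^2}{\sqrt2}.
\]
In $\mathbb R^3$ we have $\Delta|x|^2=6$ and $\Delta|x|=2/|x|$, which is harmonic off $0$. So $wG$ is biharmonic off $0$, and \eqref{eq:cov3} applies.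

(b) $G$ is a product of two positive strictly decreasing functions, and $\cosh(t/2)\ge\frac12e^{t/2}$. For convexity let $T=\tanh(t/2)\in[0,1)$. Then $(\log G)'=-1-\frac T2$ and $(\log G)''=-\frac14(1-T^2)$, so
\[
\frac{G''}G=\Big(1+\frac T2\Big)^2-\frac14(1-T^2)=\frac34+T+\frac12T^2>0 .\qedhere
\]
\end{proof}

On $\mathbb H^3$ consider $\hat u=1-G(d(\cdot,p))$. It is nonnegative, vanishes only at $p$, satisfies $P\hat u=-\frac{15}{16}$ off $p$, and
\[
w\hat u=\sqrt2\,|x|+\Big[w-\frac{1+|x|^2}{\sqrt2}\Big],
\]
where the bracket is smooth and vanishes to second order at $0$. This is exactly the local structure required in Lemma \ref{lem:cone}. On a closed manifold with a large embedded ball around $p$ one can cut off $G$, since it decays like $e^{-3d/2}$.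

One point, however, yields only the lower bound $v_1$. If we used several points with disjoint balls of a large radius $\rho$, so that each $G$ could be cut off separately, there would be at most $V_M(\bar g)/\mathrm{Vol}(B_\rho)$ of them. Since $v_1<\mathrm{Vol}(B_\rho)$ for large $\rho$, the resulting bound $Nv_1$ would stay below $V_M(\bar g)$. The points must therefore be close together. Then two difficulties arise. The sum $\Phi$ of the functions $G$ must attain its maximum at \emph{all} the points simultaneously, or $1-\Phi/\max\Phi$ will not vanish at all of them. And the cutoff must work with constants that do not depend on the number of points. Equally spaced points on a closed geodesic solve both: symmetry makes the values equal, convexity of $G$ makes them maximal, and the maximum grows with the density of points at the same rate as the tail of the sum.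

\subsection{The sum over the row}

Let $\gamma$ be an isometry of $\mathbb H^3$ translating a geodesic $A$ by $\ell>0$. For a point of $\mathbb H^3$ let $r$ be its distance to $A$ and $z$ the arc-length parameter of its foot point on $A$, oriented so that $\gamma$ increases $z$. The metric is $dr^2+\sinh^2r\,d\theta^2+\cosh^2r\,dz^2$. Let $N\ge\ell$ be a positive integer and $s=\ell/N\le1$. For $j\in\mathbb Z$ let $p_j\in A$ be the point with $z=js$, and put
\[
\Phi=\sum_{j\in\mathbb Z}G\big(d(\cdot,p_j)\big),\qquad\cosh d(\cdot,p_j)=\cosh r\,\cosh(z-js),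
\]
the second formula being the hyperbolic Pythagorean theorem. Let $\Phi_0=\Phi(p_0)$.

We shall use the following interior estimate: if $P\psi=0$ on a ball $B_1(y)\subset\mathbb H^3$ of radius one, then $\sum_{k\le4}|\nabla^k\psi|(y)\le C\sup_{B_1(y)}|\psi|$. Here $C$ does not depend on $y$, since $P$ is invariant under the transitive isometry group. The analogous estimates hold on smaller balls and for higher derivatives, with constants depending on the radius and the order.

Since $d(\cdot,p_j)\ge|z-js|$ and $G(t)\le2e^{-3t/2}$, the series converges locally uniformly. By the interior estimates it converges smoothly off $\{p_j\}$, so $P\Phi=0$ there, and for each $i$ the sum $\sum_{j\ne i}G(d(\cdot,p_j))$ is smooth near $p_i$. The function $\Phi$ is continuous, depends only on $(r,z)$ and is $s$-periodic in $z$. As $\gamma$ preserves $r$ and maps $z$ to $z+\ell=z+Ns$, $\Phi$ is $\gamma$-invariant.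

\begin{lemma}\label{lem:row}
\begin{enumerate}
\item[(i)] $\Phi\le\Phi_0$, with equality exactly at the points $p_j$.
\item[(ii)] $\Phi/\Phi_0\le C_1e^{-3r/2}$ with a universal constant $C_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Periodicity gives $\Phi(p_j)=\Phi_0$. As $G$ is strictly decreasing, $\Phi(r,z)<\Phi(0,z)$ for $r>0$. On $0\le z\le s$,
\[
\Phi(0,z)=\sum_{j\le0}G(z-js)+\sum_{j\ge1}G(js-z),
\]
where all arguments are nonnegative. This is a strictly convex function of $z$ with the value $\Phi_0$ at both ends, so $\Phi(0,z)<\Phi_0$ for $0<z<s$. Periodicity gives the claim for all $z$.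

(ii) By monotonicity $\Phi_0\ge\sum_{j\ge0}G(js)\ge\frac1s\int_0^\infty G$. Next, $e^d\ge\cosh d=\cosh r\cosh(z-js)\ge\frac14e^{r+|z-js|}$ gives $G(d)\le2e^{-3d/2}\le16\,e^{-3r/2}e^{-3|z-js|/2}$. On each side of $z$ the points $js$ lie at successive distances at least $0,s,2s,\dots$, hence
\[
\Phi\le16\,e^{-3r/2}\cdot\frac{2}{1-e^{-3s/2}}\le\frac{32}{(1-e^{-3/2})\,s}\,e^{-3r/2}.
\]
The last step uses $1-e^{-3s/2}\ge s(1-e^{-3/2})$ for $0\le s\le1$, which holds by concavity. The factors $1/s$ cancel in the quotient.
\end{proof}

\subsection{The function on the closed manifold}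

\begin{proposition}\label{prop:uhat}
There is a universal constant $\rho_0\ge5$ such that the following holds. Let the closed hyperbolic manifold $(M^3,\bar g)$ contain a closed geodesic of length $\ell$ with an embedded tube of radius $\rho\ge\rho_0$, and let $N\ge\ell$ be a positive integer. Then there are a set $S\subset M$ of $N$ points and a function $\hat u$ satisfying the hypotheses of Lemma \ref{lem:cone} with $\delta=\frac12$.
\end{proposition}

\begin{proof}
Let the tube be $\{r<\rho\}/\langle\gamma\rangle$, so that $\gamma$ translates its axis $A$ by $\ell$, and use the notation above. The points $p_j$ give a set $S$ of $N$ points in $M$, and $\Phi$ descends to the tube. Fix a smooth nonincreasing function $\zeta_0\colon\mathbb R\to[0,1]$ with $\zeta_0=1$ on $(-\infty,-2]$ and $\zeta_0=0$ on $[-1,\infty)$. Let $\rho\ge5$, $\zeta=\zeta_0(r-\rho)$ and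
\[
\hat u=1-\zeta\,\Phi/\Phi_0\ \text{ in the tube},\qquad\hat u=1\ \text{ outside}.
\]
By Lemma \ref{lem:row}(i) $\hat u$ is continuous and nonnegative and vanishes exactly on $S$. It is smooth off $S$; on the axis this holds because $\zeta=1$ nearby.

\emph{The sign of $P\hat u$.} Where $r\le\rho-2$, off $S$, and where $\hat u=1$, we have $P\hat u=-\frac{15}{16}$. It remains to consider $\rho-2\le r\le\rho-1$, and there we may compute in $\mathbb H^3$. The unit ball about such a point lies in $\{r\ge\rho-3\}\subset\{r\ge2\}$, where $P\Phi=0$, so the interior estimate and Lemma \ref{lem:row}(ii) give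
\[
\sum_{k\le4}|\nabla^k\Phi|\le C\,e^{-3\rho/2}\,\Phi_0
\]
with $C$ universal. The derivatives of $\zeta$ are also bounded universally. Indeed, in the orthonormal frame $e_1=\partial_r$, $e_2=(\sinh r)^{-1}\partial_\theta$, $e_3=(\cosh r)^{-1}\partial_z$ the only nonzero covariant derivatives are
\[
\nabla_{e_2}e_1=\coth r\,e_2,\quad\nabla_{e_3}e_1=\tanh r\,e_3,\quad\nabla_{e_2}e_2=-\coth r\,e_1,\quad\nabla_{e_3}e_3=-\tanh r\,e_1 .
\]
Hence the components of $\nabla^k\zeta$ are polynomials in derivatives of $\zeta_0$ and in $\coth r$, $\tanh r$ and their $r$-derivatives, all of which are bounded for $r\ge1$. Since $P(\zeta\Phi)$ is a sum of contractions of $\nabla^a\zeta$ with $\nabla^b\Phi$, $a+b\le4$, we obtain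
\[
P\hat u=-\tfrac{15}{16}-\tfrac1{\Phi_0}P(\zeta\Phi)\le-\tfrac{15}{16}+C_3e^{-3\rho/2}
\]
with $C_3$ universal; in particular it does not depend on $N$, $\ell$ or $M$. Choose $\rho_0\ge5$ with $C_3e^{-3\rho_0/2}\le\frac7{16}$. For $\rho\ge\rho_0$ we get $P\hat u\le-\frac12$ on $M\setminus S$.

\emph{The local form.} Near $p_j$ we have $\zeta=1$. In ball coordinates centered at $p_j$, Lemma \ref{lem:G}(a) gives
\[
w\hat u=\alpha|x|+k,\qquad\alpha=\frac{\sqrt2}{\Phi_0},\qquad k=w-\frac1{\Phi_0}\Big[\frac{1+|x|^2}{\sqrt2}+w\sum_{i\ne j}G(d(\cdot,p_i))\Big].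
\]
Here $k$ is smooth, and $k(0)=0$ because $\hat u(p_j)=0$. The functions $w$ and $|x|^2$ have zero differential at $0$. So does $\sum_{i\ne j}G(d(\cdot,p_i))$: it is invariant under the rotations about $A$, which kills the components of the gradient orthogonal to $A$, and under the reflection in the plane orthogonal to $A$ at $p_j$, which kills the component along $A$. Hence $dk(0)=0$. The value of $\alpha$ is the same at all points.
\end{proof}

\begin{proof}[Proof of the first part of Theorem \ref{thm:three}]
Let $\rho_0$ be as in Proposition \ref{prop:uhat}, and let $M$ have a tube of radius $\rho\ge\rho_0$ around a closed geodesic of length $\ell$. Given $\Lambda$, choose a positive integer $N\ge\ell$ with $Nv_1>\Lambda$. Proposition \ref{prop:uhat} and Lemma \ref{lem:cone} give $g$ conformal to $\bar g$ with $Q_g\ge Q_{\bar g}$ and $V_M(g)\ge Nv_1>\Lambda$.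
\end{proof}

The embedded tube enters only through the cutoff: it provides the room in which $\Phi/\Phi_0$ decays to a universally small size. Its radius need not grow with $N$, because of the cancellation in Lemma \ref{lem:row}(ii).

\section{Tubes and finite covers}\label{sec:tubes}

It remains to prove the second part of Theorem \ref{thm:three}. Recall that in a closed hyperbolic manifold $\mathbb H^3/\Gamma$ every nontrivial element of $\Gamma$ translates an axis, its translation length is the length of a closed geodesic (possibly traversed several times), and it moves every point of $\mathbb H^3$ by at least its translation length.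

\begin{lemma}\label{lem:tube}
Let $M=\mathbb H^3/\Gamma$ be closed and let $\ell$ be the length of its shortest closed geodesic. Then a closed geodesic of length $\ell$ has an embedded tube of radius $\ell/4$.
\end{lemma}

\begin{proof}
Let $\gamma\in\Gamma$ correspond to a closed geodesic of length $\ell$, with axis $A$. The stabilizer of $A$ in $\Gamma$ acts freely on $A$, since $\Gamma$ acts freely on $\mathbb H^3$. A reflection of $A$ has a fixed point, so the stabilizer acts by translations; by discreteness it is infinite cyclic. A generator has translation length at least $\ell$ by minimality, so the stabilizer is $\langle\gamma\rangle$.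

We claim that $d(A,hA)\ge\ell/2$ for $h\in\Gamma\setminus\langle\gamma\rangle$. Otherwise there are $x,x'\in A$ with $d(x,hx')<\ell/2$. Choose $k$ with $d(\gamma^kx',x)\le\ell/2$, and let $h'=h\gamma^{-k}$, which is nontrivial. Then
\[
d(h'x,x)\le d(h\gamma^{-k}x,hx')+d(hx',x)=d(x,\gamma^kx')+d(hx',x)<\ell ,
\]
contradicting the fact that $h'$ moves every point by at least $\ell$.

By the claim the open $\ell/4$-neighborhood of $A$ is disjoint from its translates by elements of $\Gamma\setminus\langle\gamma\rangle$, so its quotient by $\langle\gamma\rangle$ embeds in $M$.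
\end{proof}

\begin{proof}[Proof of the second part of Theorem \ref{thm:three}]
If the shortest closed geodesic of $M$ has length $\ell\ge4\rho_0$, Lemma \ref{lem:tube} gives a tube of radius $\ell/4\ge\rho_0$.

Now let $M_0=\mathbb H^3/\Gamma_0$ be any closed hyperbolic $3$-manifold. Every nontrivial element of $\Gamma_0$ of translation length less than $4\rho_0$ has a conjugate whose axis meets a fixed compact fundamental domain, and this conjugate moves some point of the domain by less than $4\rho_0$. By discreteness there are only finitely many conjugacy classes of such elements. The group $\Gamma_0$ is finitely generated and linear, because the isometry group of $\mathbb H^3$ embeds in $GL_4(\mathbb R)$. By a theorem of Mal'cev it is therefore residually finite: every nontrivial element lies outside some finite-index normal subgroup. Choose such a subgroup for one representative of each of the finitely many classes and intersect them. The result is a finite-index normal subgroup which, being normal, contains no element of any of these classes. The corresponding finite cover of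 $M_0$ has no closed geodesic shorter than $4\rho_0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Branson}
Branson, Math. Scand. \textbf{57} (1985).

\bibitem{DHL}
Djadli, Hebey, Ledoux, Duke Math. J. \textbf{104} (2000).

\bibitem{LY}
Yueh-Ju Lin, Wei Yuan, \emph{Deformations of Q-curvature II}, arXiv:2102.05871 (2021).

\bibitem{Paneitz}
Paneitz, SIGMA \textbf{4} (2008), 036.

\end{thebibliography}

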